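# Negative curvature and positive speed on unimodular random planar maps

## 1. A tree, a grid, and the edges that are crossed once

Draw the 3-regular tree $T_3$ in the plane. Every face is unbounded, and three faces meet at each vertex. Now give each vertex an angle budget: a corner in a face with $k$ sides costs $\frac{k-2}{k}\pi$, the angle of a regular Euclidean $k$-gon, and a corner in an infinite face costs $\pi$. Call curvature the amount by which the total falls short of $2\pi$. Each vertex of $T_3$ has curvature $2\pi-3\pi=-\pi$. In the square grid $\mathbb Z^2$ each vertex has curvature $2\pi-4\cdot\frac{2}{4}\pi=0$. In the triangulation of the plane in which every vertex has degree 7 it is $2\pi-7\cdot\frac13\pi=-\frac{\pi}{3}$.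

Now run simple random walk $X_n$ from a vertex $\rho$ and ask how fast it leaves. On $\mathbb Z^2$ we have $\mathbb E|X_n|^2=n$ (Euclidean norm), so distances are of order at most $\sqrt n$ and the speed is $0$. On $T_3$ the distance to $\rho$ goes up by one with probability $\frac23$ and down with probability $\frac13$ whenever it is not $0$, so by the law of large numbers the speed is $\frac23-\frac13=\frac13$.

There is a second way to see that the speed on $T_3$ is positive, less precise but more robust. Let $(X_n)_{n\ge 0}$ and $(X_{-n})_{n\ge0}$ be independent walks from $\rho$. Let $h$ be the probability that a walk from a neighbor of a vertex $o$ ever reaches $o$. Conditioning on the first step, $h=\frac13+\frac23h^2$, so $h\in\{\frac12,1\}$, and $h<1$ because of the drift; hence $h=\frac12$. The edge $X_0X_1$ is crossed exactly once by the whole two-sided path if and only if the forward walk never returns from $X_1$ to $X_0$ and the backward walk from $X_0$ never visits $X_1$. This has probability $\frac12\cdot\frac12=\frac14$, and the same holds for each edge $X_mX_{m+1}$. If $0\le m<n$ and $X_mX_{m+1}$ is crossed only once, then $X_0$ and $X_n$ lie on different sides of it, so it lies on the geodesic from $X_0$ to $X_n$. Thus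
$$d(X_0,X_n)\ \ge\ \#\{0\le m<n:\ X_mX_{m+1}\text{ is crossed exactly once}\},$$
and the right side has mean $n/4$.

So the curvature $0$ example has speed $0$, and a negatively curved one has positive speed. Does negative curvature always force positive speed, also for random planar maps with unbounded degrees, where curvature is negative only on average? The degree 7 triangulation already shows a difficulty: it has no bottleneck edges, so it is not clear what should replace the edges crossed once.

## 2. Random rooted maps and average curvature

Graphs may have loops and multiple edges; a loop counts twice in the degree, and the walk follows a uniformly chosen oriented edge out of its position. We write $V$ for the vertex set, $P_x$ for the law of the walk from $x$, $d$ for the graph distance and $B(v,r)$ for the closed ball. A set of vertices is connected if its induced subgraph is connected, and the components of a vertex set are those of its induced subgraph.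

**Definition (map).** A map $M$ is a locally finite connected graph $G$ with a proper embedding into an orientable surface $S$, up to orientation-preserving homeomorphism, such that every face (component of $S\setminus G$) is homeomorphic to an open disc. It is planar if $S$ is homeomorphic to an open subset of the sphere. It is simply connected if $S$ is homeomorphic to the sphere or the plane; we do not assume this. The degree $\deg(f)$ of a face is the length of its boundary walk, an edge counting twice if it is traversed twice, and $\deg(f)=\infty$ if the walk is infinite.

For example, a single edge in the sphere has one face, of degree 2, and in $T_3$ all faces have degree $\infty$.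

**Definition (unimodular, ergodic).** A random rooted map $(M,\rho)$ is unimodular if it satisfies the mass-transport principle (MTP): for every nonnegative measurable $f$ on doubly rooted maps,
$$\mathbb E\sum_v f(M,\rho,v)=\mathbb E\sum_v f(M,v,\rho).$$
It is ergodic if every event invariant under changing the root has probability $0$ or $1$. The same definitions apply to random rooted graphs.

Read $f(M,x,y)$ as the mass that $x$ sends to $y$: the root sends on average as much as it receives. A finite map with a uniformly chosen root is unimodular, since both sides equal $\frac1{\#V}\sum_{x,y}f(M,x,y)$. The path with three vertices rooted at its middle vertex is not: let each endpoint send mass 1 to the middle; then the root sends $0$ and receives $2$.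

Vertex-transitive maps are unimodular. An orientation-preserving automorphism that fixes a vertex and an oriented edge leaving it is the identity, by connectedness, so vertex stabilizers in the automorphism group $\Gamma$ are finite. Being conjugate, they all have the same size $s$. Hence $\sum_y f(\rho,y)=\frac1s\sum_{\gamma\in\Gamma}f(\rho,\gamma\rho)=\frac1s\sum_{\gamma\in\Gamma} f(\gamma^{-1}\rho,\rho)=\sum_yf(y,\rho)$. This covers $T_3$, $\mathbb Z^2$ and the degree 7 triangulation (the regular tessellation of the hyperbolic plane), and as deterministic maps these are ergodic. A fair coin choosing between $T_3$ and $\mathbb Z^2$ gives a unimodular map that is not ergodic.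

**Definition (curvature).** For a vertex $v$,
$$\kappa(v)=2\pi-\sum_{f\ni v}\frac{\deg(f)-2}{\deg(f)}\,\pi,$$
where the sum has one term for each corner at $v$, and a face of infinite degree contributes $\pi$. Let $(M,\rho)$ be an ergodic unimodular random rooted planar map with infinitely many vertices and $\mathbb E[\deg(\rho)]<\infty$. It is hyperbolic if $\mathbb E[\kappa(\rho)]<0$ and parabolic if $\mathbb E[\kappa(\rho)]=0$. It is known that every such map is one of the two.

There are $\deg(v)$ corners at $v$, so with $1/\infty=0$ we may also write
$$\kappa(v)=2\pi-\pi\deg(v)+2\pi\sum_{\text{corners at }v}\frac1{\deg(f)} .\tag{1}$$

Let $X$ be simple random walk from $X_0=\rho$. The limit $\lim_n\frac1nd(\rho,X_n)$ exists almost surely, and the walk has positive speed if it is positive. The following facts may be quoted.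

(F1) There is a universal constant $C$ such that every parabolic unimodular random rooted map with $\mathbb E[\deg(\rho)]<\infty$ satisfies $\mathbb E[\deg(\rho)\,d(\rho,X_n)^2]\le Cn\,\mathbb E[\deg(\rho)]$ for all $n\ge0$.

(F2) If $(M,\rho)$ is hyperbolic with $\mathbb E[\deg(\rho)]<\infty$ and $\limsup_n\frac1n\log|B(\rho,n)|<\infty$ a.s., then the walk has positive speed a.s.

(F3) There exist invariantly nonamenable, non-Liouville unimodular random rooted graphs with finite expected degree, not planar, on which the walk has zero speed a.s.

The question, posed by Angel, Hutchcroft, Nachmias and Ray in "Hyperbolic and Parabolic Unimodular Random Maps" (arXiv:1612.08693), is whether the growth assumption in (F2) is needed. It is not.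

**Theorem 1.** Let $(M,\rho)$ be an ergodic unimodular random rooted planar map with infinitely many vertices and $\mathbb E\deg(\rho)<\infty$. If $(M,\rho)$ is hyperbolic, then $\lim_n\frac1nd(\rho,X_n)>0$ almost surely. If it is parabolic, the limit is $0$ almost surely.

So in this class, simply connected or not, with any growth and with infinite faces allowed, the speed is positive if and only if the map is hyperbolic.

## 3. Where a union bound over balls stops

The first thing one would try is to count. Suppose that a graph satisfies $P_\rho(X_n=v)\le C\lambda^n$ for all $v$ and $n$, with some $\lambda<1$, and $|B(\rho,k)|\le Ce^{Ak}$. Then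
$$P_\rho\big(d(\rho,X_n)\le cn\big)\ \le\ |B(\rho,cn)|\,C\lambda^n\ \le\ C^2e^{(Ac+\log\lambda)n},$$
which is summable once $Ac<\log(1/\lambda)$, and Borel–Cantelli gives speed at least $c$. Even if the heat-kernel bound is granted, this stops at the size of the ball: our hypotheses include no exponential bound on $|B(\rho,cn)|$, and if for every $c>0$ the ball has more than $\lambda^{-n}$ vertices, the bound says nothing. This is how a growth condition such as the one in (F2) enters such an argument.

By (F3), nonamenability, even together with the existence of nonconstant bounded harmonic functions, cannot replace it in general. Planarity has to be used beyond the nonamenability it may give. So we return to the second argument of Section 1 and look for cuts.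

## 4. Decorations and the two-sided walk

In Sections 4 to 6, $M$ may be any ergodic unimodular random rooted graph or map that is infinite, locally finite and connected, with $\mathbb E\deg(\rho)<\infty$.

**Definition (decoration).** A decoration $\xi$ of $M$ is a random structure on $M$ whose conditional law given $M$ does not depend on the root and is equivariant under isomorphisms.

I.i.d. uniform labels on the vertices form a decoration; marking the ball $B(\rho,1)$ does not, since it remembers the root. Applying the MTP to $(x,y)\mapsto\mathbb E[f(M,x,y,\xi)\mid M]$ shows that the decorated map $(M,\rho,\xi)$ again satisfies the MTP. Consequently a property that holds a.s. at the root holds a.s. at all vertices: with $f(x,y)=1\{y\text{ is bad}\}$ we get $\mathbb E\,\#\{\text{bad vertices}\}=\mathbb E[\#V;\,\rho\text{ bad}]=0$.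

Let $\hat{\mathbb P}$ be the law biased by $\deg(\rho)/\mathbb E\deg(\rho)$. As $1\le\deg(\rho)<\infty$, it has the same null sets as $\mathbb P$. Given $(M,\rho,\xi)$, let $(X_n)_{n\ge0}$ and $(X_{-n})_{n\ge0}$ be independent walks from $X_0=\rho$, independent of $\xi$, and let $\theta$ be the shift, $(\theta X)_n=X_{n+1}$.

**Stationarity.** Under $\hat{\mathbb P}$ the process $(M,\xi,(X_n)_{n\in\mathbb Z})$ is stationary under $\theta$.

*Proof.* Let $\varphi\ge0$ be a measurable function of the process. For an oriented edge $e$ from $x$ to $y$, let $\Phi(e)$ be the conditional expectation, given $M,\xi$, of $\varphi$ at the path that is at $x$ at time $-1$, crosses $e$, is at $y$ at time $0$, and continues as independent walks forward from $y$ and backward from $x$. Apply the MTP to $f(x,y)=\sum_{e:x\to y}\Phi(e)$. The mass sent by $\rho$ is the sum of $\Phi(e)$ over oriented edges $e$ leaving $\rho$. This is $\deg(\rho)$ times the conditional expectation of $\varphi\circ\theta$, because the first forward step follows a uniform oriented edge out of $\rho$. The mass received by $\rho$ is the sum over oriented edges entering $\rho$. Their reversals are the oriented edges out of $\rho$, one of which the first backward step follows uniformly, so this sum is $\deg(\rho)$ times the conditional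 expectation of $\varphi$. Hence $\mathbb E[\deg(\rho)\,\varphi\circ\theta]=\mathbb E[\deg(\rho)\,\varphi]$. $\square$

**Lemma 3 (0–1 law).** A shift-invariant event $A$ of the undecorated process $(M,(X_n)_{n\in\mathbb Z})$ has $\hat{\mathbb P}(A)\in\{0,1\}$.

*Proof.* **Step 1.** We show that $A$ depends only on $M$ and the forward walk. The events depending on $(M,X_{-k},\dots,X_k)$ for some $k$ form an algebra that generates the $\sigma$-field, so there are such events $A_k$ with $\hat{\mathbb P}(A\,\triangle\,A_k)\to0$ (along a subsequence of $k$). Since $A=\theta^{-k}A$, stationarity gives $\hat{\mathbb P}(A\,\triangle\,\theta^{-k}A_k)=\hat{\mathbb P}(A\,\triangle\,A_k)\to0$, and $\theta^{-k}A_k$ depends on $(M,X_0,\dots,X_{2k})$. So $A=A^+$ up to a null set, with $A^+$ determined by $(M,(X_n)_{n\ge0})$.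

**Step 2.** We show that the conditional probability of $A$ is already decided. Put $f(M,x)=P_x(A^+)$. By invariance and stationarity, $1_A=1_{\theta^{-n}A^+}$ a.s., so by the Markov property $\hat{\mathbb P}(A\mid M,X_0,\dots,X_n)=f(M,X_n)$. By Lévy's theorem and Step 1 this converges to $1_A$ a.s. The law of $f(M,X_n)$ does not depend on $n$, so
$$\hat{\mathbb E}[f(1-f)(M,X_0)]=\lim_n\hat{\mathbb E}[f(1-f)(M,X_n)]=0 .$$
Thus $f(M,X_n)\in\{0,1\}$ a.s. for each $n$, and since $f(M,X_n)$ is a conditional probability of $A$, we get $1_A=f(M,X_n)$ a.s. for every $n\ge0$.

**Step 3.** We remove the walk. A.s. $f(M,X_n)=f(M,X_0)$ for all $n$, and given $(M,\rho)$ every vertex is visited at some time with positive probability, so $f(M,\cdot)$ is a.s. constant on $V$. The event $\{f(M,\cdot)\equiv1\}$ is root-invariant, so by ergodicity it has probability $0$ or $1$, and it agrees with $A$ up to a null set. $\square$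

For instance $\{\lim_n\frac1nd(X_0,X_n)>c\}$ is shift-invariant, because $d(X_1,X_{n+1})$ and $d(X_0,X_n)$ differ by at most $2$. So the speed is an a.s. constant.

## 5. Cells as sources of edge cuts

**Definition (separation).** A set $W\subset V$ separates if, with positive probability, two independent walks are eventually in two different components of $V\setminus W$.

The starting points do not matter. If it holds from $(x,y)$, then walks from $(x',y')$ reach $x$ and $y$ at some times with positive probability and continue as independent walks from there. In $T_3$ every singleton separates. In $\mathbb Z$ the set $\{0\}$ does not: the walk is recurrent and returns to $0$ forever, so it is never eventually in one component.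

**(Mon)** *If $W\subset W'$, $W$ separates, and the walk a.s. visits $W'$ finitely often, then $W'$ separates.* Indeed each walk eventually stays in one component of $V\setminus W'$, and each such component is contained in a component of $V\setminus W$. So walks that end in different components of $V\setminus W$ end in different components of $V\setminus W'$. The finiteness assumption is needed: $W'=V$ contains every $W$ and never separates.

We can now state the criterion that replaces the edges crossed once. It does not mention planarity.

**Theorem 2.** Let $(G,\rho)$ be an ergodic unimodular random rooted graph, infinite, locally finite and connected, with $\mathbb E\deg(\rho)<\infty$. Suppose there is a decoration partitioning $V(G)$ into connected cells such that, with positive probability, the cell of $\rho$ separates. Then the walk has positive speed a.s. In particular this holds if $G$ is a.s. transient and, with positive probability, some finite set of vertices separates.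

Let $\mathcal P$ be a decoration that partitions $V$ into connected cells, and let $K(x)$ be the cell of $x$. The partition matters because cuts made from disjoint cells cannot share edges too often.

**Proposition 4 (cuts).** If $\hat{\mathbb P}(K(\rho)\text{ separates})>0$, then the speed is positive a.s.

*Proof.* **Step 1.** We bound how often an edge is used. Consider pairs $(K,U)$ with $K$ a cell and $U$ a component of $V\setminus K$. Let $\partial U$ be the set of edges with exactly one endpoint in $U$; the other endpoint then lies in $K$, because $U$ is a component of $V\setminus K$. If $\{x,y\}\in\partial U$ and $x$ is the endpoint in $K$, then $K=K(x)$ and $U$ is the component of $V\setminus K(x)$ containing $y$. So each edge lies in $\partial U$ for at most two pairs, one for each choice of the endpoint in $K$.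

**Step 2.** We attach to a useful pair a time. By hypothesis, applied to the forward and backward walks, which are independent given $(M,\mathcal P,\rho)$, with positive probability they are eventually in different components of $V\setminus K(\rho)$. So with positive probability there is a pair $(K,U)$ such that $X_n\in U$ and $X_{-n}\notin U$ for all large $n$. For such a pair let $\sigma$ be the last time with $X_\sigma\notin U$ and $\tau$ the first time with $X_\tau\in U$; both are finite. The step from $X_\sigma$ to $X_{\sigma+1}$ crosses $\partial U$ into $U$, so $K=K(X_\sigma)$, and $U$ is the component of $V\setminus K$ containing $X_{\sigma+1}$. Thus $\sigma$ determines the pair: for each $m$ at most one pair has $\sigma=m$.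

**Step 3.** We make this happen at a positive frequency. For $\ell\ge0$ let $A_m^\ell$ be the event that there is such a pair with $\sigma=m$ and $\tau\ge m-\ell$. By Step 2 the union of all $A_m^\ell$ has positive probability, so some $A_m^\ell$ has, and since $A_m^\ell=\theta^{-m}A_0^\ell$, stationarity gives $\hat{\mathbb P}(A_0^\ell)>0$ for some $\ell$, which we fix.

**Step 4.** We count. Let $\ell<m<n$ and suppose $A_m^\ell$ occurs, with pair $(K,U)$. Then $\tau\ge m-\ell>0$ gives $X_0\notin U$, and $n>\sigma$ gives $X_n\in U$. So every path from $X_0$ to $X_n$ uses an edge of $\partial U$. Different $m$ give different pairs, and by Step 1 each of the $d(X_0,X_n)$ edges of a geodesic serves at most two pairs. Hence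
$$d(X_0,X_n)\ \ge\ \tfrac12\,\#\{m:\ \ell<m<n,\ A_m^\ell\text{ occurs}\}.$$
By Birkhoff's theorem $\liminf_n\frac1nd(X_0,X_n)\ge\frac12\hat{\mathbb P}(A_0^\ell\mid\mathcal I)$, where $\mathcal I$ is the invariant $\sigma$-field, and the right side is positive with positive probability.

**Step 5.** We pass from positive probability to probability 1. The event $\{\liminf_n\frac1nd(X_0,X_n)>0\}$ is shift-invariant and does not involve $\mathcal P$, so Lemma 3 applies. $\square$

In $T_3$ with singleton cells, $A_m^0$ is exactly the event that $X_mX_{m+1}$ is crossed once, the event of Section 1. The parameter $\ell$ is there because a cut may be crossed several times in general.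

To use (Mon) on cells we shall need to know that the walk visits a cell finitely often. The next lemma leaves only two possibilities for a cell, and this will make the property easy to check.

**Lemma 5.** Almost surely every cell $K$ is either recurrent ($P_y(\text{visit }K\text{ i.o.})=1$ for all $y$) or transient (this probability is $0$ for all $y$).

*Proof.* **Step 1.** We show that infinite visits in the future force infinite visits in the past. Declare $i\sim j$ in $\mathbb Z$ if $K(X_i)=K(X_j)$; this is a stationary random partition of $\mathbb Z$. The events "$j$ is the minimum of the class of $0$, which is infinite" are disjoint for different $j$. By stationarity the $j$-th has the same probability as "$0$ is the minimum of the class of $-j$, which is infinite". Therefore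
$$1\ \ge\ \sum_j\hat{\mathbb P}(j\text{ is the minimum of the class of }0,\text{ which is infinite})=\hat{\mathbb E}\big[|\text{class of }0|;\ 0\text{ is the minimum of an infinite class}\big].$$
The variable on the right is infinite on its event, so the event is null. By stationarity, a.s. no infinite class has a minimum. Hence a.s., if $K(\rho)$ is visited i.o. in forward time, it is visited i.o. in backward time.

**Step 2.** We deduce a 0–1 law at the cell itself. Given $(M,\mathcal P,\rho)$ the forward and backward events are independent with the same probability $a$, so Step 1 gives $a(1-a)=0$. Since what holds a.s. at the root holds a.s. at all vertices, a.s. $a(x):=P_x(\text{visit }K(x)\text{ i.o.})\in\{0,1\}$ for all $x$.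

**Step 3.** We extend this to all starting points. Let $x\in K$, $y\in V$, $h(y)=P_y(\text{visit }K\text{ i.o.})$ and $p=P_x(\text{reach }y)>0$. By the strong Markov property, $1-h(x)\ge p(1-h(y))$ and $h(x)\ge p\,h(y)$. If $h(x)=a(x)=1$, the first inequality gives $h(y)=1$; if $a(x)=0$, the second gives $h(y)=0$. $\square$

## 6. Finite cells, and maps without bottlenecks

**Proposition 6.** If $M$ is a.s. transient and with positive probability some finite set separates, then the speed is positive a.s.

*Proof.* The proof turns a separating finite set into a partition. A finite separating set lies in some ball $B(\rho,r)$, which by transience is visited finitely often, so by (Mon) there is a fixed $r$ such that $B(\rho,r)$ separates with positive probability. Take i.i.d. uniform labels on the vertices. Select $v$ if $B(v,r)$ separates and $v$ has the smallest label among all $w\in B(v,2r)$ for which $B(w,r)$ separates. If $B(v,r)\cap B(w,r)\ne\emptyset$ with $v\ne w$, then $d(v,w)\le2r$, so $v$ and $w$ are not both selected. Thus the balls $B(v,r)$ of selected $v$ are disjoint, and they are connected. Let the cells be these balls and the remaining singletons; this is a decoration. Given that $B(\rho,r)$ separates, $\rho$ is selected with positive probability, since $B(\rho,2r)$ is finite;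 then $K(\rho)=B(\rho,r)$ separates. Apply Proposition 4. $\square$

Propositions 4 and 6 together are Theorem 2, which is therefore proved.

Finite cells do not suffice for Theorem 1. Take any locally finite triangulation of the plane, such as the degree 7 triangulation, and a finite set $Q$ of vertices. Let $D$ be a closed disc containing all triangles that have a vertex in $Q$. Two vertices outside $D$ are joined by a curve in the plane outside $D$. The curve runs through finitely many triangles, consecutive ones sharing a vertex or an edge, and none of them has a vertex in $Q$. So the two vertices lie in the same component of $V\setminus Q$. Hence $V\setminus Q$ has only one infinite component, and no finite set separates.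

A barrier in such a map must be infinite, like a horizontal line in the grid, and built from a decoration. One ray is not enough in general (the half axis $\{(x,0):x\ge0\}$ does not disconnect $\mathbb Z^2$, the whole axis does), so we want two rays to infinity joined by a ball. Rays to infinity that exist simultaneously from all vertices, in a root-independent way, are what the wired uniform spanning forest provides. Three things then have to be shown: that walks cross these rays only finitely often, that two rays and a ball can separate, and that the barriers fit into the cells of a partition.

## 7. Loop erasure and Wilson's algorithm in infinite volume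

The loop erasure $\mathrm{LE}$ of a finite path erases cycles in the order in which they are closed; for example $a,b,c,b,d$ becomes $a,b,d$. We keep the edges that are traversed, oriented along the path. Let $X$ be a transient path, that is, an infinite path visiting each vertex finitely often. Put $\gamma_0=X_0$, let $\lambda_k$ be the last time $X$ is at $\gamma_k$, and put $\gamma_{k+1}=X_{\lambda_k+1}$; then $\mathrm{LE}(X)=(\gamma_0,\gamma_1,\dots)$, an infinite simple path.

**Lemma 7 (stabilization).** Let $X$ be a transient path and $S$ a finite set of vertices. For all large $t$, $\mathrm{LE}(X[0,t])\cap S=\mathrm{LE}(X)\cap S$, and the out-edges along the two loop erasures at the vertices of this set agree.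

*Proof.* First we show that for $t\ge\lambda_k$ the path $\mathrm{LE}(X[0,t])$ starts with $\gamma_0,\dots,\gamma_k$, and that at $t=\lambda_k$ it ends there. For $k=0$ this is clear, since at time $\lambda_0$ the path is at its starting point, to which it does not return. If it holds for $k$, the step at time $\lambda_k+1$ appends $\gamma_{k+1}$, which is not among $\gamma_0,\dots,\gamma_k$ because those are not visited after time $\lambda_k$. From then on, an erasure affecting $\gamma_0,\dots,\gamma_{k+1}$ would require a visit to one of $\gamma_0,\dots,\gamma_k$ after time $\lambda_k$. At time $\lambda_{k+1}$ the path is at $\gamma_{k+1}$, so the loop erasure ends there. This proves the claim, and also shows that the edge from $\gamma_k$ to $\gamma_{k+1}$ is fixed from time $\lambda_k+1$ on.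

Now let $s$ be the last time $X$ visits $S$ (if there is none, nothing is to be proved). For $t\ge s$ no vertex of $S$ is added any more, so $\mathrm{LE}(X[0,t])\cap S$ is nonincreasing in $t$, hence eventually constant. A vertex that stays in it forever has its whole initial segment unchanged from then on, since erasures remove final segments. If it is in position $p$, it equals $\gamma_p$ by the claim. Conversely, by the claim each $\gamma_k\in S$ stays from time $\lambda_k$ on. So the limit is $\mathrm{LE}(X)\cap S$. $\square$

Let $G$ be infinite, locally finite and connected, let $\epsilon\in[0,1)$, and let $G$ be transient if $\epsilon=0$. Enumerate $V=\{v_1,v_2,\dots\}$. Successively for $i=1,2,\dots$ run from $v_i$ a walk that is killed with probability $\epsilon$ before each step, and stop it when it is killed or when it is at a vertex of an earlier branch (possibly at time $0$). Add its loop erasure, oriented along the walk, as the $i$-th branch. A vertex at which a branch ends by killing has no out-edge and is called a root. The result is an oriented forest $F_\epsilon$.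

**Proposition 8.** The law of $F_\epsilon$ does not depend on the enumeration. Hence $F_\epsilon$ is a decoration.

*Proof.* **Step 1.** We recall the finite statement. If the walks are also killed on leaving a finite set $\Lambda\subset V$, we are running Wilson's algorithm on the finite network with vertices $\Lambda\cup\{\partial\}$. The edges leaving $\Lambda$ lead to the absorbing vertex $\partial$, edges of $G$ have weight $1$, and each $v\in\Lambda$ has an extra edge to $\partial$ of weight $\epsilon\deg(v)/(1-\epsilon)$. By Wilson's theorem the law of the resulting spanning tree does not depend on the enumeration.

**Step 2.** We compare finite and infinite volume. Use the same walks and killing times for all $\Lambda$ in an increasing exhaustion of $V$. We claim, by induction on $i$, that a.s. the restriction of the $i$-th branch to any finite set (vertices and their out-edges) is constant for large $\Lambda$ and equals that of the infinite algorithm.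

Suppose first that the $i$-th walk in infinite volume stops at a finite time. Its range is finite. For large $\Lambda$ the range lies in $\Lambda$, and by induction the earlier branches in $\Lambda$ and in infinite volume agree on it. So the walk in $\Lambda$ stops at the same time for the same reason, and the branch is the same.

Otherwise $\epsilon=0$, and the walk is a.s. a transient path that never meets the earlier branches. For given $t$ and large $\Lambda$, the range of the walk up to time $t$ lies in $\Lambda$ and, by induction, misses the earlier branches in $\Lambda$. So the stopping time in $\Lambda$ exceeds $t$. Hence the stopping times in $\Lambda$ tend to infinity, and Lemma 7 gives the claim.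

**Step 3.** We conclude. The out-edges of $v_1,\dots,v_k$ are determined by the first $k$ branches, so by Step 2 they are a.s. limits of those in the finite trees, whose laws do not depend on the order. So the joint law of the out-edges of any finite set of vertices is the same for all enumerations. It is then also equivariant under isomorphisms and independent of the root. $\square$

For $\epsilon=0$ write $F=F_0$; this is the oriented wired uniform spanning forest. Every vertex has exactly one out-edge, and there are no cycles. Let $R_x$ be the infinite out-ray from $x$ and $T(x)$ the tree of $x$. Taking $x$ first in the enumeration, $R_x$ has the law of the loop erasure of a walk from $x$. Two rays that meet coincide from there on, so "$R_x\cap R_y\ne\emptyset$" is an equivalence relation. It holds for the two ends of each forest edge and implies being connected in $F$, so $T(x)=T(y)$ if and only if $R_x\cap R_y\neq\emptyset$. Run Wilson's algorithm from $x$ and then from $x'$: the trees agree if and only if the walk from $x'$ hits $R_x$. Hence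
$$\mathbb P(T(x)=T(x')\mid M)=\mathbb E[g_{R_x}(x')\mid M],\qquad g_R(y):=P_y(\text{hit }R).\tag{2}$$

## 8. Negative curvature keeps independent walks apart

From here on $(M,\rho)$ is as in Theorem 1. We use one theorem about loop erasures, by Lyons, Peres and Schramm ("Markov chain intersections and the loop-erased walk", Ann. IHP Probab. Statist. 39 (2003)): *let $X,Y$ be independent transient Markov chains on the same countable state space with the same transition probabilities. If the paths of $X$ and $Y$ a.s. have infinitely many intersections, then a.s. $\mathrm{LE}(X)$ and $Y$ have infinitely many intersections.*

We also need to read face degrees from local information. The orientation of $S$ gives a cyclic order, the rotation, on the edge ends at each vertex. A facial walk arriving at a vertex along an edge leaves along the next edge end in the rotation; this defines the facial permutation of the corners. On a single edge the permutation has two corners and one orbit of length 2, which is the degree of the face. In general, the degree of the face at a corner is the length of the orbit of that corner. For an infinite orbit this is the definition of $\deg=\infty$.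

If the orbit is finite, we must exclude that the face $f$ has further boundary elsewhere. Let $\gamma$ be a closed curve in $f$ running parallel and close to the orbit, and let $N_0\subset f$ be the open collar between $\gamma$ and the orbit. As $f$ is an open disc, $f\setminus\gamma$ has two components: an open disc $D$ with $D\cup\gamma$ compact in $f$, and another component $A$. The connected set $N_0$ accumulates on the graph, outside $f$, so $N_0\subset A$. It is open, and its limit points lie in $N_0$, on $\gamma$ or on the orbit, so it is also closed in $A$. Hence $N_0=A$, and the orbit is the entire boundary walk of $f$.

**Proposition 9.** Let $(M,\rho)$ be as in Theorem 1 and hyperbolic. Then a.s. $M$ is transient, and for all $x,y\in V$ independent walks from $x$ and $y$ have a.s. only finitely many common vertices.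

*Proof.* The plan is to show that if the conclusion fails, then $M$ can be exhausted by finite random cells, each of positive total curvature, so that the average curvature of $M$ cannot be negative.

**Step 1.** We reduce to two cases. By ergodicity $M$ is a.s. recurrent or a.s. transient. Let $\mathrm{Int}$ be the event that $\{X_n\}_{n\ge0}$ and $\{X_n\}_{n\le0}$ have infinitely many common vertices. A shift changes each set by at most one vertex, so $\mathrm{Int}$ is shift-invariant and $\hat{\mathbb P}(\mathrm{Int})\in\{0,1\}$ by Lemma 3. Suppose $M$ is transient. Two independent walks from $\rho$ pass through given vertices $x$ and $y$ at some times with positive probability and continue as independent walks from there, and dropping finitely many initial vertices does not change whether there are infinitely many common ones. So if $\hat{\mathbb P}(\mathrm{Int})=0$, the proposition holds, and if $\hat{\mathbb P}(\mathrm{Int})=1$, then for all $x,y$ independent walks from $x,y$ a.s. have infinitely many common vertices. It remains to derive $\mathbb E\kappa(\rho)\ge0$, a contradiction, in the two cases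

(R) $M$ is a.s. recurrent;

(I) $M$ is a.s. transient and $\hat{\mathbb P}(\mathrm{Int})=1$.

**Step 2.** We make finite cells. Let $\epsilon\in(0,1)$. In $F_\epsilon$ each vertex $v$ has a finite out-path, ending at a root $r(v)$, and $r$ is constant on each component. Let $v$ send mass $1$ to $r(v)$. By the MTP the expected mass received by $\rho$ is $1$, so a.s. every vertex receives finite mass. A root receives the size of its component, so all components are finite a.s. Let $C_\epsilon(x)$ be the vertex set of the component of $x$.

**Step 3.** We show that the cells exhaust $M$: $\mathbb P(y\in C_\epsilon(x)\mid M)\to1$ as $\epsilon\to0$. Run Wilson's algorithm from $x$ and then from $y$, using unkilled walks $X,Y$ and independent killing times; these exceed any fixed $k$ with probability at least $(1-\epsilon)^{k+1}\to1$. In case (R), the walk $Y$ hits $x$ at a finite time, which with probability tending to $1$ is before it is killed; then $y\in C_\epsilon(x)$. In case (I), by the quoted theorem there is a.s. a vertex $w=Y_t\in\mathrm{LE}(X)$. By Lemma 7 with $S=\{w\}$, $w\in\mathrm{LE}(X[0,u])$ for all $u\ge u_0$, with $u_0$ finite. With probability tending to $1$, $X$ is killed after time $u_0$ and $Y$ after time $t$. Then $w$ is on the first branch, $Y$ meets this branch by time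 $t$, and $y\in C_\epsilon(x)$.

**Step 4.** We average curvature over a finite cell. View $M$ in the sphere, and let $M_\epsilon$ be the plane map induced by $M$ on $C_\epsilon(\rho)$, with the inherited rotations. It is finite, and connected because it contains a component of $F_\epsilon$. Quantities with index $\epsilon$ refer to $M_\epsilon$. For $v\in C_\epsilon(\rho)$ put, as in (1),
$$\kappa_\epsilon(v)=2\pi-\pi\deg_\epsilon(v)+2\pi\sum_{\text{corners at }v}\frac1{\deg_\epsilon(f)},$$
with no corners if $M_\epsilon$ is a single vertex without edges. In that case the sum over $C_\epsilon(\rho)$ is $2\pi$. Otherwise the degrees sum to $2\#E$, and each face $f$ has $\deg_\epsilon(f)$ corners, so it contributes $1$ to the sum of $1/\deg_\epsilon(f)$. By Euler's formula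
$$\sum_{v\in C_\epsilon(\rho)}\kappa_\epsilon(v)=2\pi(\#V-\#E+\#F)=4\pi .$$
Now let each $x$ send mass $\kappa_\epsilon(x)/|C_\epsilon(x)|$ to each vertex of $C_\epsilon(x)$, with $\kappa_\epsilon(x)$ computed in its own cell. As $|\kappa_\epsilon(\rho)|\le2\pi+3\pi\deg(\rho)$ is integrable, we may apply the MTP to positive and negative parts, and get
$$\mathbb E\kappa_\epsilon(\rho)=\mathbb E\Big[\frac1{|C_\epsilon(\rho)|}\sum_{v\in C_\epsilon(\rho)}\kappa_\epsilon(v)\Big]\ \ge\ 0 .$$

**Step 5.** We let $\epsilon\to0$. Fix $R$. Given $M$, the ball $B(\rho,R+1)$ is finite, so by Step 3 the event $\mathcal E=\{B(\rho,R+1)\subset C_\epsilon(\rho)\}$ has conditional probability tending to $1$. On $\mathcal E$, $\deg_\epsilon(\rho)=\deg(\rho)$, and the rotations in $M$ and $M_\epsilon$ agree at all vertices of $B(\rho,R)$. After $j$ steps a facial walk from $\rho$ is in $B(\rho,j)$, so the facial walks from corners at $\rho$ in $M$ and $M_\epsilon$ agree for $R$ steps. Thus faces at $\rho$ of degree at most $R$ keep their degree, and those of degree greater than $R$ (or $\infty$) have degree greater than $R$ in $M_\epsilon$. Each corner at $\rho$ changes the sum of $1/\deg$ by at most $1/R$, so $|\kappa_\epsilon(\rho)-\kappa(\rho)|\le2\pi\deg(\rho)/R$ on $\mathcal E$. The bound on $|\kappa_\epsilon(\rho)|$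 holds for $|\kappa(\rho)|$ too, so
$$\mathbb E\kappa(\rho)\ \ge\ \mathbb E\kappa_\epsilon(\rho)-\frac{2\pi}{R}\mathbb E\deg(\rho)-\mathbb E\big[(4\pi+6\pi\deg(\rho))1_{\mathcal E^c}\big].$$
The first term on the right is nonnegative. Letting $\epsilon\to0$, the last term tends to $0$ by dominated convergence. Letting $R\to\infty$, we get $\mathbb E\kappa(\rho)\ge0$. $\square$

Here is the consequence we need. Suppose $(M,\rho)$ is hyperbolic. The ray $R_x$ is distributed as a subset of the trace of a walk from $x$. So by Proposition 9 and transience, a.s. a walk independent of $F$ visits each $R_x$ only finitely often. For $r\ge0$ put
$$W_v=W_v^{(r)}:=B(v,r)\cup\bigcup_{x\in B(v,r)}R_x .\tag{3}$$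
This set is connected, since the ball is and each ray starts in it. A.s. a walk independent of $F$ visits $W_v$ finitely often.

## 9. Four rays out of a ball

That a ball with rays can separate is a planar fact: of four rays leaving a ball in cyclic order, the first and third cannot be linked outside the ball without being separated from a link between the second and fourth.

**Lemma 10.** Let $M$ be planar, $B\subset V$ finite and connected, and let $e_1,\dots,e_4$ be distinct edges, with $e_i$ joining $B$ to $o_i\notin B$. There is a permutation $\sigma$ of $\{1,2,3,4\}$ such that there are no disjoint connected sets $A,A'\subset V\setminus B$ with $o_{\sigma1},o_{\sigma3}\in A$ and $o_{\sigma2},o_{\sigma4}\in A'$.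

*Proof.* View $M$ in the sphere, and let $T$ be a spanning tree of the subgraph induced by $B$. Let $\sigma$ list the $e_i$ in the cyclic order in which they occur along the contour of $T$, and relabel so that $\sigma$ is the identity. Suppose that $A,A'$ exist. Choose a finite simple path in $A$ from $o_1$ to $o_3$ and one in $A'$ from $o_2$ to $o_4$ (possibly single vertices). Together with $T$ and the $e_i$ they form a finite plane graph $H$, which we may redraw with polygonal edges and the same rotations. Let $N$ be a thin closed disc neighborhood of $T$ whose boundary circle meets $H$ in exactly one point $p_i$ of each $e_i$. By the choice of $\sigma$, the points $p_1,p_2,p_3,p_4$ occur in this cyclic order on the circle. Add the $p_i$ as vertices and the four arcs of the circle between them as edges; the result is still a finite plane graph.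

Now contract. Contract $T$ to a vertex $b$; it is adjacent to all $p_i$ through the inner parts of the $e_i$. Contract the part of $e_1$ beyond $p_1$ and the path in $A$, including $o_3$, into $p_1$. Contract the part of $e_2$ beyond $p_2$ and the path in $A'$, including $o_4$, into $p_2$. The sets contracted are disjoint. The arcs give the edges $p_1p_2,p_2p_3,p_3p_4,p_4p_1$, and the outer parts of $e_3$ and $e_4$ give $p_1p_3$ and $p_2p_4$. So $K_5$ is a minor of a planar graph, a contradiction. $\square$

From now on $(M,\rho)$ is hyperbolic, hence transient by Proposition 9. If with positive probability some finite set separates, Proposition 6 gives positive speed. So we may assume: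

**(B)** A.s. no finite set separates; that is, a.s., for every finite $Q\subset V$, two independent walks (from any starting points) are eventually in the same component of $V\setminus Q$.

The two formulations agree because by transience each walk is eventually in one component of $V\setminus Q$. There are countably many finite sets $Q$, so (B) may be applied to a random finite $Q$, even one that depends on the walks.

**Proposition 11.** Under (B), for some $r$, $\hat{\mathbb P}(W_\rho^{(r)}\text{ separates})>0$.

*Proof.* **Step 1.** We set up four disjoint rays. Given $(M,\rho)$, let $X^1,\dots,X^4$ be independent walks from $\rho$. By Proposition 9 any two of them have finitely many common vertices, each visited finitely often. So the event $\mathcal D$ that the traces $X^i[N,\infty)$ are pairwise disjoint has conditional probability tending to $1$ as $N\to\infty$. Choose a deterministic $N$ such that for a set of $(M,\rho)$ of positive probability this conditional probability is at least $\frac12$, and consider such $(M,\rho)$. Let $B=B(\rho,N)$ and $L_i=\mathrm{LE}(X^i[N,\infty))$, a simple ray that starts at $X^i_N\in B$. Let $e_i$ be the edge by which $L_i$ leaves $B$ for the last time, $o_i$ its endpoint outside $B$, and $L_i^+$ the part of $L_i$ from $o_i$ on. On $\mathcal D$ the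 $L_i$ are pairwise disjoint, so the $e_i$ are distinct, and the $L_i^+$ are connected, pairwise disjoint and disjoint from $B$.

**Step 2.** We claim that a.s. on $\mathcal D$ there is a pair $\{j,k\}$ such that the two walks other than $X^j,X^k$ are eventually in different components of $V\setminus(B\cup L_j\cup L_k)$. Take $\sigma$ from Lemma 10 for $B$ and the $e_i$, and relabel so that $\sigma$ is the identity. We show that $\{j,k\}=\{1,3\}$ works.

The walk $X^2$ eventually avoids $B$ by transience, and on $\mathcal D$ it avoids $L_1\cup L_3$ from time $N$ on. It visits every vertex of the infinite set $L_2^+$, which is connected and disjoint from $B\cup L_1\cup L_3$. So the component of $V\setminus(B\cup L_1\cup L_3)$ in which $X^2$ eventually stays is the one containing $L_2^+$. In the same way $X^4$ eventually stays in the component containing $L_4^+$.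

Suppose these components coincide. Then there is a finite path $P$ from $L_2^+$ to $L_4^+$ in $V\setminus(B\cup L_1\cup L_3)$. Let $A'$ be $P$ together with the segments of $L_2^+$ and $L_4^+$ from $o_2$ and $o_4$ to the endpoints of $P$. It is finite and connected, contains $o_2$ and $o_4$, and is disjoint from $B\cup L_1\cup L_3$.

Here finiteness of $A'$ lets us use (B), with $Q=B\cup A'$: the walks $X^1$ and $X^3$ are eventually in the same component of $V\setminus Q$. The ray $L_1^+$ is connected, avoids $Q$ and is visited infinitely often by $X^1$, and likewise $L_3^+$ by $X^3$. So that component contains $L_1^+\cup L_3^+$. Take a path $P'$ in it joining $L_1^+$ to $L_3^+$, and let $A=L_1^+\cup P'\cup L_3^+$. Then $A$ and $A'$ are disjoint connected subsets of $V\setminus B$ with $o_1,o_3\in A$ and $o_2,o_4\in A'$, which contradicts Lemma 10. This proves the claim.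

**Step 3.** We replace the loop-erased rays by rays of the forest. There are six pairs, and the walks are i.i.d. given $(M,\rho)$. By exchangeability, with conditional probability at least $\frac16\cdot\frac12=\frac1{12}$, $\mathcal D$ occurs and $X^3,X^4$ are eventually in different components of $V\setminus(B\cup L_1\cup L_2)$. Since $B$ is finite, there are $a_1\neq a_2$ in $B$ such that this happens jointly with $X^1_N=a_1$ and $X^2_N=a_2$ with positive conditional probability. Given these two values, $X^1[N,\infty)$ and $X^2[N,\infty)$ are independent walks from $a_1$ and $a_2$, independent of $X^3,X^4$. Run Wilson's algorithm first from $a_1$ and $a_2$ using these two walks, and then from the other vertices using further independent walks. On $\mathcal D$ the second walk never hits the first branch, so $R_{a_1}=L_1$ and $R_{a_2}=L_2$. The forest $F$ is independent of $X^3,X^4$. So with positive probability $X^3$ and $X^4$, independent walks that are independent of $F$, are eventually in different components of $V\setminus(B\cup R_{a_1}\cup R_{a_2})$. By Fubini, with positive probability over $F$ the set $B\cup R_{a_1}\cup R_{a_2}$ separates.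

**Step 4.** We enlarge the set. It is contained in $W_\rho^{(N)}$, which independent walks a.s. visit finitely often. By (Mon), $W_\rho^{(N)}$ separates. Take $r=N$. $\square$

## 10. Independent coins for the trees of the forest

We now have separating sets $W_v$ at many vertices, but they do not form a partition: each is made of pieces of several trees of $F$, and different ones overlap. To get disjoint connected cells, merge trees at random by coloring. The danger is that too much is merged. If every tree gets the same color, there is one cell, $V$ itself, which the walk never leaves and which does not separate. A second good place with the opposite color prevents this.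

Fix $r$ as in Proposition 11. Let $\mathcal D_n$ be the event that all vertices of $B(X_n,r)$ have degree at most $D$, and let $G_n=\mathcal D_n\cap\{W_{X_n}\text{ separates}\}$. Choose $D$ so large that $\delta:=\hat{\mathbb P}(G_0)>0$. On $\mathcal D_n$ we have $|B(X_n,r)|\le(D+1)^r$, because $|B(X_n,k+1)|\le(D+1)|B(X_n,k)|$ for $k<r$. Since $F$ is a decoration, $(M,F,X)$ is stationary under $\hat{\mathbb P}$.

**Step 1.** We find two good places that share no tree. By Cauchy–Schwarz,
$$\frac1{N^2}\sum_{i,j\le N}\hat{\mathbb P}(G_i\cap G_j)=\hat{\mathbb E}\Big[\Big(\frac1N\sum_{i\le N}1_{G_i}\Big)^2\Big]\ \ge\ \delta^2 .$$
By stationarity the $(i,j)$ term depends only on $|i-j|$, and the terms with $|i-j|$ below any fixed bound contribute $O(1/N)$. Hence $\limsup_n\hat{\mathbb P}(G_0\cap G_n)\ge\delta^2$.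

Let $S_n$ be the event that some tree of $F$ meets both $B(X_0,r)$ and $B(X_n,r)$. Given $M$, $F$ is independent of $X$. On $\mathcal D_n$, for $x'\in B(X_n,r)$ and any $R$, we have $g_R(X_n)\ge D^{-r}g_R(x')$, because a walk from $X_n$ follows a given geodesic of length at most $r$ to $x'$ with probability at least $D^{-r}$. So by (2) and a union bound over $x\in B(X_0,r)$ and $x'\in B(X_n,r)$,
$$\hat{\mathbb P}(S_n\cap\mathcal D_0\cap\mathcal D_n)\ \le\ \hat{\mathbb E}\Big[1_{\mathcal D_0\cap\mathcal D_n}\sum_{x,x'}g_{R_x}(x')\Big]\ \le\ (D+1)^rD^r\ \hat{\mathbb E}\Big[1_{\mathcal D_0}\sum_{x\in B(X_0,r)}g_{R_x}(X_n)\Big].$$
Given $M,F,X_0$ and for fixed $x$, the conditional expectation of $g_{R_x}(X_n)$ is the probability that the walk from $X_0$ hits $R_x$ at some time $\ge n$. This tends to $0$, since the walk visits $R_x$ finitely often. The sum is bounded by $(D+1)^r$ on $\mathcal D_0$, so by dominated convergence the right side tends to $0$ as $n\to\infty$. Together with $\limsup_n\hat{\mathbb P}(G_0\cap G_n)\ge\delta^2$, there is an $n$, which we fix, with $\hat{\mathbb P}(G_0\cap G_n\cap S_n^c)>0$.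

**Step 2.** We define the cells and give the two places opposite colors. Color the trees of $F$ independently black or white with probability $\frac12$ each, and give each vertex the color of its tree. Let the cells be the connected components of the subgraphs induced by the black vertices and by the white vertices. This is a decoration, and a partition of $V$ into connected sets. On $S_n^c$ no tree meets both balls, and on $\mathcal D_0\cap\mathcal D_n$ at most $(D+1)^r$ trees meet each of them. So given $G_0\cap G_n\cap S_n^c$, with conditional probability at least $2^{-2(D+1)^r}$ all trees meeting $B(X_0,r)$ are black and all trees meeting $B(X_n,r)$ are white. Then $W_{X_0}$, which is connected and contained in the trees meeting $B(X_0,r)$, is black, and $W_{X_n}$ is white. Hence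
$$W_{X_0}\subset K(X_0),\qquad W_{X_n}\subset K(X_n),\qquad K(X_0)\cap K(X_n)=\emptyset .$$

**Step 3.** We show that $K(X_0)$ is transient. On this event of positive probability, $K(X_0)$ is connected and disjoint from $W_{X_n}$, so it lies in one component $U$ of $V\setminus W_{X_n}$. If $K(X_0)$ were recurrent, every walk would a.s. visit $U$ infinitely often. But $W_{X_n}$ separates: with positive probability two independent walks are eventually in different components of $V\setminus W_{X_n}$, and then at least one of them is eventually outside $U$. This is a contradiction. By Lemma 5, a.s. on this event $K(X_0)$ is transient.

**Step 4.** We apply the criterion. On the same event $W_{X_0}\subset K(X_0)$, the set $W_{X_0}$ separates, and walks visit $K(X_0)$ finitely often by Step 3. By (Mon), $K(X_0)=K(\rho)$ separates. So $\hat{\mathbb P}(K(\rho)\text{ separates})>0$, and Proposition 4 gives positive speed almost surely. This proves the hyperbolic half of Theorem 1.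

Hyperbolicity was used only through Proposition 9. So a planar map in this class that is transient, and on which independent walks a.s. have finitely many common vertices, has positive speed. Planarity was used only in Proposition 9, through Euler's formula, and in Lemma 10; by (F3) it cannot be dropped altogether.

## 11. Zero speed on parabolic maps

Let $(M,\rho)$ be parabolic. Dividing (F1) by $\mathbb E[\deg(\rho)]$ gives $\hat{\mathbb E}[d(\rho,X_n)^2]\le Cn$, so $\hat{\mathbb E}[d(\rho,X_n)^2]/n^2\le C/n\to0$. By Fatou's lemma the square of the a.s. limit of $d(\rho,X_n)/n$ has $\hat{\mathbb E}$-mean $0$, so the limit is $0$ almost surely under $\hat{\mathbb P}$. Since $\hat{\mathbb P}$ and $\mathbb P$ have the same null sets, it is $0$ almost surely under $\mathbb P$. This completes the proof of Theorem 1. $\square$
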